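# Zero Lyapunov exponents for $C^1$ iterated function systems on manifolds

## 1. A fully supported ergodic measure with zero exponents

**Theorem 1.** Let $M$ be a compact connected Riemannian manifold of dimension $d$, and let $G=\{g_0,\dots,g_{\ell-1}\}\subset\mathrm{Diff}^1(M)$ be finite. Suppose that

(1) (*positive minimality on the flag manifold*) for every $p\in\mathcal FM$ the forward orbit $\{\mathcal Fh(p):h\in\langle G\rangle\}$ is dense in $\mathcal FM$;

(2) (*maneuverability*) for every $(x,\mathfrak f)\in\mathcal FM$ and every $t\in\{-1,+1\}^d$ there is $g\in G$ with $t_i\log M_{i,i}(Dg(x),\mathfrak f)>0$ for each $i$.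

Then the skew product $\mathcal F\phi_G$ on $\ell^{\mathbb Z}\times\mathcal FM$ has an ergodic invariant measure $\nu$ such that $\operatorname{supp}\nu=\ell^{\mathbb Z}\times\mathcal FM$, all fibered Lyapunov exponents of the projection of $\nu$ to $\ell^{\mathbb Z}\times M$ are zero, and $\nu$ is a weak-star limit of $\mathcal F\phi_G$-invariant measures supported on periodic orbits.

More generally, the number
$$c_0=\min_{(x,\mathfrak f)}\ \min_{t\in\{\pm1\}^d}\ \max_{s}\ \min_i\ t_i\log M_{i,i}(Dg_s(x),\mathfrak f)\tag{1.1}$$
is positive, and for every $v$ with $0\ge v_1\ge\dots\ge v_d>-c_0$ there is an ergodic invariant measure of full support, again a weak-star limit of invariant measures supported on periodic orbits, whose projection has fibered Lyapunov exponents $v_1,\dots,v_d$.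

We now explain every term.

**Flags.** A point of the flag manifold $\mathcal FM$ is a pair $(x,\mathfrak f)$, where $x\in M$ and $\mathfrak f=(F_1\subset F_2\subset\dots\subset F_d=T_xM)$ with $\dim F_i=i$. A $C^1$ diffeomorphism $g$ acts on $\mathcal FM$ by $\mathcal Fg(x,\mathfrak f)=(g(x),Dg(x)\mathfrak f)$, where $Dg(x)\mathfrak f=(Dg(x)F_1\subset\dots\subset Dg(x)F_d)$. Since $Dg$ is only continuous, $\mathcal Fg$ is a homeomorphism and in general nothing better. This is the source of all the difficulty. Along one fiber, however, $\mathcal Fg$ is the action of one linear map on flags, which is smooth.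

**Triangular matrices.** Let $A:T_xM\to T_yM$ be a linear isomorphism and $\mathfrak f$ a flag of $T_xM$. An orthonormal basis $(e_i)$ is *adapted* to $\mathfrak f$ if $e_i\in F_i\cap F_{i-1}^\perp$; it is unique up to the signs of the $e_i$. In orthonormal bases adapted to $\mathfrak f$ and to $A\mathfrak f$ the matrix $M(A,\mathfrak f)$ of $A$ is upper triangular, and
$$|M_{i,i}(A,\mathfrak f)|=\frac{|\det(A|_{F_i})|}{|\det(A|_{F_{i-1}})|},\qquad F_0=\{0\}.$$
We always read $\log M_{i,i}$ as the logarithm of this positive number.

**Skew products.** Put $\ell^{\mathbb Z}=\{0,\dots,\ell-1\}^{\mathbb Z}$, let $\sigma$ be the shift, and set $\phi_G(\omega,x)=(\sigma\omega,g_{\omega_0}(x))$ and $\mathcal F\phi_G(\omega,x,\mathfrak f)=(\sigma\omega,\mathcal Fg_{\omega_0}(x,\mathfrak f))$. For a $\phi_G$-invariant ergodic measure $\mu$, the *fibered Lyapunov exponents* are the Lyapunov exponents of the cocycle $(\omega,x)\mapsto Dg_{\omega_0}(x)$ over $\phi_G$. The semigroup generated by $G$ is written $\langle G\rangle$.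

**The question behind the theorem.** In "Robust vanishing of all Lyapunov exponents for iterated function systems", arXiv:1211.3435 (2012), Jairo Bochi, Christian Bonatti and Lorenzo J. Díaz prove the following for finite $G\subset\mathrm{Diff}^2(M)$. Assume (1), (2), and

(3) there is $g\in\langle G\rangle$ with a fixed point $x_0$ such that the eigenvalues of $Dg(x_0)$ are all negative, simple, and of different moduli.

Then $\mathcal F\phi_G$ has an ergodic measure of full support whose fibered exponents along $\mathcal FM$ vanish, and it is a weak-star limit of invariant measures on periodic orbits. The hypotheses make sense for $C^1$ maps, and the problem is whether the $C^1$ statement is true. Since $\mathcal Fg$ is only a homeomorphism, the exponents in question are those of the projection to $\ell^{\mathbb Z}\times M$; in the $C^2$ case their vanishing is equivalent to the vanishing of all fibered exponents of $\nu$. Theorem 1 says that the answer is yes. Hypothesis (3) is not needed, and (2) can be weakened (Section 12).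

Two conventions. The Riemannian metric is smooth. The manifold $M$ has no boundary: diffeomorphisms preserve $\partial M$, so an orbit over $\partial M$ could not be dense, and (1) forces $\partial M=\emptyset$.

**Example 1.** Let $M=\mathbb R/\mathbb Z$. Then $d=1$, a flag carries no information, $\mathcal FM=M$, and $\log M_{1,1}(Dg(x))=\log|g'(x)|$. Put $f(x)=x+\frac1{4\pi}\sin2\pi x$, so $f'(x)=1+\frac12\cos2\pi x>0$. Let $G$ consist of one irrational rotation and the four maps $x\mapsto f(x+\frac j4)$, $j=0,1,2,3$. Forward orbits of the rotation are dense, so (1) holds. The derivatives of the four maps at $x$ are $1+\frac12\kappa$ with $\kappa$ equal to $\cos2\pi x$, $-\sin2\pi x$, $-\cos2\pi x$, $\sin2\pi x$. One of these numbers is at least $\frac{\sqrt2}2$ and one is at most $-\frac{\sqrt2}2$, with equality at $x=\frac18$. So (2) holds, and $c_0=\log(1+\frac{\sqrt2}4)$, because $-\log(1-\frac{\sqrt2}4)$ is larger. All derivatives of elements of $\langle G\rangle$ are positive, so (3) fails here, while Theorem 1 applies.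

## 2. Diagonal entries along a flag give the exponents

This section turns Theorem 1 into a statement about the integral of one continuous function.

Write $X=\ell^{\mathbb Z}\times\mathcal FM$ and $T=\mathcal F\phi_G$; $T$ is a homeomorphism of the compact space $X$. For a finite word $W=W_0\cdots W_{n-1}$ put $g_W=g_{W_{n-1}}\circ\dots\circ g_{W_0}$ and $|W|=n$. For $z=(x,\mathfrak f)$ let
$$\varphi_i(s,z)=\log M_{i,i}(Dg_s(x),\mathfrak f),\qquad\varphi=(\varphi_1,\dots,\varphi_d).$$
This is continuous, and it is also a function on $X$ through $s=\omega_0$. Let $S(W;z)$ be the sum of $\varphi$ along the orbit of $z$ under $W$. Determinants are multiplicative, so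
$$S_i(W;z)=\log M_{i,i}(Dg_W(x),\mathfrak f).\tag{2.1}$$
Let $|\cdot|$ be the sup norm on $\mathbb R^d$ and $C_0=\max|\varphi|$.

**Example 2.** Take $d=2$. For $A=\mathrm{diag}(2,\frac12)$ and the flag with $F_1=\mathbb R(1,1)$ we get $|M_{1,1}|=|(2,\frac12)|_{\mathrm{eucl}}/\sqrt2=\sqrt{17/8}$ and $|M_{2,2}|=\sqrt{8/17}$; for $F_1=\mathbb Re_1$ the values are $2$ and $\frac12$. So $\varphi$ depends on the flag. Now let $A=\begin{pmatrix}a&b\\0&c\end{pmatrix}$, which fixes the flag $\mathbb Re_1$. The line through $e_1+se_2$ goes to the line through $e_1+\frac{cs}{a+bs}e_2$, and $\frac{d}{ds}\frac{cs}{a+bs}\big|_{s=0}=\frac ca$. The flag is attracting for the action of $A$ exactly to the extent that $|c|<|a|$. We shall meet this as: *decreasing diagonal entries make the flag attracting*.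

**Lemma 1 (paths).** Let $N_1,\dots,N_n$ be upper triangular $D_0\times D_0$ matrices with entries of modulus $\le\Lambda'$, where $\Lambda'\ge1$. The $(j,k)$ entry ($j\le k$) of $N_n\cdots N_1$ is a sum of at most $(n+1)^{D_0}$ terms. Each term is a product of at most $D_0$ off-diagonal entries and of products $\prod_{t\in I_i}(N_t)_{ii}$, $j\le i\le k$, where the $I_i\subset[1,n]$ are disjoint, possibly empty intervals of total length between $n-D_0$ and $n$. The same holds for $N_1\cdots N_n$.

*Proof.* Expand the $(j,k)$ entry over index sequences $k=i_0,i_1,\dots,i_n=j$, with factor $(N_t)_{i_ti_{t-1}}$ at time $t$. By triangularity only sequences with $i_0\ge i_1\ge\dots\ge i_n$ contribute. Such a sequence is determined by the first times at which $i_t\le i$, for $j\le i<k$. These are at most $D_0-1$ numbers in $\{1,\dots,n\}$, so there are at most $(n+1)^{D_0}$ sequences. Each jumps at most $D_0-1$ times, and each jump gives one off-diagonal factor. The set $I_i=\{t:i_t=i_{t-1}=i\}$ is an interval by monotonicity, and the $I_i$ together contain all times except the jump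 times. For the other order use sequences $j=i_0\le\dots\le i_n=k$ with factors $(N_t)_{i_{t-1}i_t}$. $\square$

**Lemma 2 (exponents).** Let $\nu$ be $T$-ergodic with $\int\varphi\,d\nu=v$, $v\in\mathbb R^d$ arbitrary. Then the fibered exponents of the projection $\mu$ of $\nu$ to $\ell^{\mathbb Z}\times M$ are $v_1,\dots,v_d$ up to order, with multiplicity.

*Proof.* The measure $\mu$ is invariant and ergodic for $\phi_G$; let $\lambda_1\ge\dots\ge\lambda_d$ be its exponents. By Oseledets' theorem, at $\mu$-a.e. point the norm of the $k$-th exterior power of the $n$-step cocycle has exponential rate $\lambda_1+\dots+\lambda_k$. Take a $\nu$-typical point whose projection has this property for every $k$ and which satisfies Birkhoff's theorem for $\varphi$. Let $N_t$ be the upper triangular one-step matrices along its orbit, in adapted orthonormal bases. Their entries are bounded, and $\frac1n\sum_{t\le n}\log|(N_t)_{ii}|\to v_i$.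

Fix $k$. The matrix of $\Lambda^kN_t$ in the basis $e_I=e_{i_1}\wedge\dots\wedge e_{i_k}$, $I=\{i_1<\dots<i_k\}$, has entries the minors $\det(N_t)_{I,J}$. If $i_p>j_p$ for some $p$, the rows $i_p,\dots,i_k$ and the columns $j_1,\dots,j_p$ meet in a zero block of size $(k-p+1)\times p$. As $(k-p+1)+p>k$, the minor vanishes. So $\Lambda^kN_t$ is upper triangular when the $I$ are ordered by a linear extension of the componentwise order. Its diagonal entries are $\prod_{i\in I}(N_t)_{ii}$, with asymptotic rate $v_I:=\sum_{i\in I}v_i$.

*Lower bound.* A norm dominates each diagonal entry up to a constant, so $\lambda_1+\dots+\lambda_k\ge\max_{|I|=k}v_I$.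

*Upper bound.* Put $V=\max_Iv_I$, $D_0=\binom dk$ and let $\varepsilon>0$. There is $C$ such that, for all $t$ and $I$, the sums up to time $t$ of the logarithms of the diagonal moduli differ from $tv_I$ by at most $\varepsilon t+C$. So over an interval $(m,m']\subset[1,n]$ they are at most $(m'-m)v_I+2\varepsilon n+2C$. In a term of Lemma 1 there are at most $D_0$ intervals, of total length between $n-D_0$ and $n$; so the diagonal part of the term is at most $e^{nV+D_0|V|}e^{D_0(2\varepsilon n+2C)}$. With $\Lambda'\ge1$ bounding the entries of all $\Lambda^kN_t$, each entry of the $n$-step product is at most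
$$(n+1)^{D_0}\,\Lambda'^{D_0}\,e^{D_0(2\varepsilon n+2C)}\,e^{nV+D_0|V|}.$$
Its rate is at most $V+2D_0\varepsilon$. Let $\varepsilon\to0$.

So $\lambda_1+\dots+\lambda_k$ is the sum of the $k$ largest among the $v_i$, for every $k$, which determines the $\lambda_k$. $\square$

Our task is therefore to construct an ergodic $\nu$ of full support with $\int\varphi\,d\nu=v$, as a limit of measures on periodic orbits.

## 3. Steering the sums of $\varphi$

Maneuverability is used only through the following property.

**Definition.** A vector $v\in\mathbb R^d$ is *steerable* if there are $h>0$ and $H\ge1$ such that for all $v'$ with $|v'-v|\le h$, all $z\in\mathcal FM$ and all $E^0\in\mathbb R^d$ there is an infinite word $c$ (a *steering word*) with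
$$|E^0+S(c_0\cdots c_{n-1};z)-nv'|\le H\qquad\text{for all integers }n\ge|E^0|/h.\tag{3.1}$$

In words: from any point and any accumulated error $E^0$ we can bring the error down to size $H$ in time $|E^0|/h$, while aiming at the average $v'$, and then keep it there.

**Lemma 3.** Assume (2). Then $c_0>0$, and every $v$ with $|v|<c_0$ is steerable. In particular $v=0$ is.

*Proof.* For fixed $t$ the function $z\mapsto\max_s\min_it_i\varphi_i(s,z)$ is continuous and, by (2), positive. Compactness of $\mathcal FM$ gives $c_0>0$. Clearly $c_0\le C_0$.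

Let $|v|<a<c_0$ and $|v'|\le a$. Suppose the current error is $E$ at the current point. Put $t_i=-\operatorname{sign}E_i$, with $\operatorname{sign}0:=1$, and apply some $s$ with $t_i\varphi_i\ge c_0$ for all $i$. The error changes by $\Delta=\varphi-v'$, with $t_i\Delta_i\ge c_0-a>0$ and $|\Delta_i|\le C_0+a\le2C_0$. So $\Delta_i$ points against $E_i$. If $|E_i|\le2C_0$, then $|E_i+\Delta_i|\le\max(|E_i|,|\Delta_i|)\le2C_0$. If $|E_i|>2C_0$, then $|E_i+\Delta_i|=|E_i|-|\Delta_i|\le|E_i|-(c_0-a)$. By induction the error after $n$ letters satisfies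
$$|E^n_i|\le\max\big(2C_0,\ |E^0_i|-n(c_0-a)\big).$$
Take $H=\max(1,2C_0)$ and $h=\min(a-|v|,\,c_0-a)$. Then $|v'-v|\le h$ gives $|v'|\le a$, and $n\ge|E^0|/h$ gives $|E^n|\le H$. $\square$

Let $\overline{\mathcal C}=\{v\in\mathbb R^d:0\ge v_1\ge\dots\ge v_d\}$.

**Theorem 2.** Let $G\subset\mathrm{Diff}^1(M)$ be finite and satisfy (1), and let $v\in\overline{\mathcal C}$ be steerable. Then there is an ergodic $T$-invariant $\nu$ with $\operatorname{supp}\nu=X$ and $\int\varphi\,d\nu=v$, which is a weak-star limit of $T$-invariant measures supported on periodic orbits. The fibered Lyapunov exponents of its projection to $\ell^{\mathbb Z}\times M$ are $v_1,\dots,v_d$.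

Theorem 1 follows: by Lemma 3, under (2) each $v$ with $0\ge v_1\ge\dots\ge v_d>-c_0$ is a steerable element of $\overline{\mathcal C}$, and $v=0$ is one of them. Sections 6–11 prove Theorem 2.

## 4. The circle: removing a fixed fraction of the exponent

Let $d=1$ and $v=0$, so $\varphi(s,x)=\log|g_s'(x)|$. Let $\Lambda$ bound all $|g_s'|^{\pm1}$, and suppose $0$ is steerable with constants $h,H$. Suppose we already have a periodic orbit: $g_w(p)=p$, $|w|=\pi$, with exponent $u=\frac1\pi\log|g_w'(p)|<0$. We look for a new periodic orbit that mostly follows the old one and has exponent close to a prescribed $v'\in(u,0)$ with $|v'|\le h$.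

Put $\lambda=e^{\pi u/2}$. Let $Q$ be a closed interval centered at $p$ with $|g_w'|\le\lambda$ on $Q$; then $g_w(Q)\subset Q$. Let $Q'$ be the concentric interval of half the length. By (1) and compactness, from every point some word of length at most $R$ leads into $\operatorname{int}Q'$. Start at $p$ and use
$$W=w^m\,c\,\mathsf r .$$
After $w^m$ the error relative to $v'$ is $E^0=m\pi(u-v')$. Let $c$ be the prefix of length $\lceil m\pi(v'-u)/h\rceil$ of a steering word; after it the error is at most $H$. Let $\mathsf r$ be a return word into $Q'$. So $|S(W;p)-|W|v'|\le H+CR$ with $C=C_0+h$, and the tail $c\,\mathsf r$ has length at most $L=\lceil m\pi(v'-u)/h\rceil+R$.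

On $Q$ the map $g_W$ is $\lambda^m\Lambda^L$-Lipschitz. If
$$\frac{(v'-u)\log\Lambda}h<\frac{|u|}2,\tag{4.1}$$
then $\lambda^m\Lambda^L\to0$ exponentially as $m\to\infty$. Once it is $\le\frac14$, $g_W(Q)$ is an interval of length at most $|Q|/4$ that contains the point $g_W(p)\in Q'$. As $Q'$ is at distance $|Q|/4$ from the complement of $Q$, we get $g_W(Q)\subset Q$, and $g_W$ has a fixed point $p'$ in $Q$. During the $j$-th copy of $w$ (counting from $0$) the orbits of $p$ and $p'$ are at distance at most $\Lambda^\pi\lambda^j|Q|$, and during the tail at most $\Lambda^L\lambda^m|Q|$. So the averages over $W$ of $\varphi$ along the two orbits differ by a quantity that tends to $0$ as $m\to\infty$, by uniform continuity of $\varphi$. Hence the exponent of $p'$ is as close to $v'$ as we like.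

Three things are visible here and stay true in general. First, condition (4.1) allows us to remove only a fixed fraction of $|u|$ in one step, so exponents go to $0$ geometrically. Second, the new orbit fails to follow the old one for a proportion of time about $(v'-u)/h$, which is of the order of $|u|$, hence summable over the steps. Third, only the $C^1$ property was used.

## 5. Flags over different base points, and how to avoid comparing them

Let $d\ge2$. To control all $d$ numbers we must follow a flag, so the new periodic point must be a fixed point $\hat z=(\hat y,\hat{\mathfrak f})$ of $\mathcal Fg_W$ in $\mathcal FM$. By Example 2 the right starting situation is a periodic point $p=(x,\mathfrak f)$ with $0>u_1>\dots>u_d$: then $Dg_w(x)$ contracts, and $\mathfrak f$ is attracting for its action on flags of $T_xM$. This is why we approach $v$ from inside the open chamber.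

The first thing to try is Section 4 again: take a small box $Q$ around $p$ in $\mathcal FM$, form $W=w^mc\,\mathsf r$ starting at $p$, and show $\mathcal Fg_W(Q)\subset Q$. The base part works as before. For the flags, take two points of $Q$ over different base points and let $\delta_t$ be the distance of their flags at time $t$, compared by parallel transport. Let $\omega$ be the modulus of continuity of the maps $Dg_s$. Along $w^m$ the base points are about $\lambda^j$ apart after $j$ copies, and up to constants $\delta$ obeys $\delta\mapsto\lambda\delta+\omega(\lambda^j)$. Along the tail it obeys $\delta_{t+1}\le\Lambda\delta_t+\omega(\Lambda^t\lambda^m)$. If the derivatives are Lipschitz, $\omega(s)\le Cs$, then after $w^m$ we have $\delta\lesssim m\lambda^m$, and after the tail $\delta\lesssim(m+L)\Lambda^L\lambda^m$; this tends to $0$ by the analogue of (4.1). If the maps are only $C^1$, then $\omega(s)$ can be $1/\log(1/s)$ for small $s$. Then $\omega(\lambda^m)$ is of order $1/m$, and it is multiplied by up to $\Lambda^L$, where $L$ is proportional to $m$. The bound is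 useless exactly here: exponentially small differences of base points do not give exponentially small differences of flags.

One could try to take the box smaller, depending on $m$, so that uniform continuity of the finitely many words in play is enough. This is circular: the return time $R$ depends on the box, and $m$ must be large compared with $R$.

Two observations get past this. First, flags over the *same* base orbit can be compared at an exponential rate, because linear maps act smoothly on flags: over each fixed $y$ near $x$, the fiber map of $g_W$ has Lipschitz constant about $\lambda^m\Lambda^L$ near $\mathfrak f$. Second, we need not return close to the starting point within one block. Fix the box $Q$ and a smaller box $Q'$, then $R$, then $m$. For each $z\in Q'$ define a block $W(z)=w^mb\,c\,\mathsf r$ that brings $z$ back *somewhere* into $Q'$. This gives a true orbit $z^0,z^1,z^2,\dots$ in $Q'$, made of blocks of bounded length, in general not periodic. By compactness $z^a$ and $z^b$ are as close as we wish for some $a<b$, and this precision may be chosen *after* the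 block length is fixed. Moving from $z^j$ to a nearby base point then costs a small error per block, controlled by uniform continuity of finitely many maps, and the fiber contraction by $\frac14$ per block keeps these errors from accumulating, however large $b-a$ is.

## 6. Metrics on flags

This section fixes the distances that make the last paragraph precise. Fix a metric $d_{\mathcal F}$ on $\mathcal FM$ inducing its topology, and let
$$d_X((\omega,z),(\omega',z'))=\max\big(2^{-\min\{|i|:\omega_i\ne\omega_i'\}},\,d_{\mathcal F}(z,z')\big).$$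
Let $d_M$ be the Riemannian distance and $\mathcal F_yM$ the manifold of flags of $T_yM$.

**Fiber metric.** Every tangent vector of $\mathcal F_yM$ at $\mathfrak f$ is the velocity at $t=0$ of a curve $e^{tX}\mathfrak f$, $X\in\mathfrak{gl}(T_yM)$, and it vanishes iff $XF_i\subset F_i$ for all $i$. In an orthonormal basis adapted to $\mathfrak f$ these last $X$ form the algebra $\mathfrak b$ of upper triangular matrices. So the tangent space is $\mathfrak{gl}/\mathfrak b$, and each class has a unique strictly lower triangular representative. Its Frobenius norm does not depend on the adapted basis, since changing the basis by signs only changes signs of entries. This defines Riemannian metrics on all $\mathcal F_yM$, varying continuously with $y$. Let $\partial$ be the induced distances; they are finite, and minimal geodesics exist, since $\mathcal F_yM$ is compact and connected. Linear isometries $T_yM\to T_{y'}M$ induce $\partial$-isometries.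

**Derivative of the flag action.** Let $B:T_yM\to T_{y'}M$ be a linear isomorphism. Since $Be^{tX}\mathfrak f=e^{tBXB^{-1}}B\mathfrak f$, if $N$ is the upper triangular matrix of $B$ in orthonormal bases adapted to $\mathfrak f$ and $B\mathfrak f$, then
$$\text{the derivative of the flag action of }B\text{ at }\mathfrak f\text{ is }X\mapsto\text{the strictly lower part of }NXN^{-1}.\tag{6.1}$$
By compactness there is $\Lambda\ge e$ such that $\|Dg_s^{\pm1}\|\le\Lambda$, each $g_s$ is $\Lambda$-Lipschitz, and each $Dg_s(y):\mathcal F_yM\to\mathcal F_{g_s(y)}M$ is $\Lambda$-Lipschitz for $\partial$.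

**Comparing fibers.** Let $\iota$ be the injectivity radius of $M$. For $d_M(y,y')\le\iota/2$ let $\mathsf P_{yy'}:T_yM\to T_{y'}M$ be parallel transport along the minimal geodesic and $\tau_{yy'}:\mathcal F_yM\to\mathcal F_{y'}M$ the induced map. It is a $\partial$-isometry, jointly continuous, and $\tau_{yy}=\mathrm{id}$. For $z=(y,\mathfrak f)$, $z'=(y',\mathfrak f')$ with $d_M(y,y')\le\iota/2$ put
$$D(z,z')=\max\{d_M(y,y'),\ \partial(\tau_{yy'}\mathfrak f,\mathfrak f')\}.$$
$D$ is continuous on a compact set and vanishes exactly on the diagonal. Hence $D$ and $d_{\mathcal F}$ are uniformly equivalent: each is small, uniformly, when the other is. Indeed, if one of them tends to $0$ along a sequence of pairs, every limit pair lies on the diagonal, so the other tends to $0$ too.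

## 7. Closing a true orbit at a near-return

**Definition.** For $z=(y,\mathfrak f)$, a word $W$ and $0<r<\iota/4$, the pair $(z,W)$ is *$r$-contracting* if $g_W$ is $\frac14$-Lipschitz on the closed ball $\bar B(y,r)$, and for each $y'\in\bar B(y,r)$ the map $Dg_W(y'):\mathcal F_{y'}M\to\mathcal F_{g_W(y')}M$ is $\frac14$-Lipschitz on the closed $\partial$-ball of radius $r$ about $\tau_{yy'}\mathfrak f$.

The second condition compares only flags over the same $y'$.

**Lemma 4 (closing).** Let $N\ge1$, $0<r<\iota/4$, and let $z^{j+1}=\mathcal Fg_{W^j}(z^j)$, $j\ge0$, with $1\le|W^j|\le N$ and all $(z^j,W^j)$ $r$-contracting. For each $\zeta>0$ there are $a<b$ and $\hat z\in\mathcal FM$ such that, with $\mathsf w=W^aW^{a+1}\cdots W^{b-1}$,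
$$\mathcal Fg_{\mathsf w}(\hat z)=\hat z,\qquad d_{\mathcal F}(\mathcal Fg_V\hat z,\mathcal Fg_Vz^a)\le\zeta\quad\text{for every prefix }V\text{ (possibly empty) of }\mathsf w.$$

*Proof.* Write $z^j=(y^j,\mathfrak f^j)$.

**Step 1: precisions.** We choose the precisions in an order that respects the dependence on $N$ and $r$. Choose $\zeta'\in(0,\zeta]$ such that $d_{\mathcal F}(z,z')\le\zeta'$ implies $d_{\mathcal F}(\mathcal Fg_Vz,\mathcal Fg_Vz')\le\zeta$ for all $|V|\le N$. Choose $\xi\in(0,r]$ such that $D(z,z')\le\xi$ implies $d_{\mathcal F}(z,z')\le\zeta'$. Choose $\delta>0$ with $2\delta\le\xi$ such that for all $|W|\le N$, all $(y,\mathfrak f)\in\mathcal FM$ and all $y'$ with $d_M(y,y')\le2\delta$,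
$$d_M(g_Wy,g_Wy')\le\tfrac\iota2,\qquad\partial\big(\tau_{g_Wy,\,g_Wy'}Dg_W(y)\mathfrak f,\ Dg_W(y')\tau_{yy'}\mathfrak f\big)\le\tfrac\xi4.\tag{7.1}$$
This is possible because only finitely many words occur, and for each of them the second quantity is continuous and vanishes for $y'=y$. Finally, by compactness of $\mathcal FM$, choose $a<b$ with $z^a,z^b$ so close that $d_M(y^a,y^b)\le\delta$ and
$$\partial(\tau_{y^by'}\mathfrak f^b,\tau_{y^ay'}\mathfrak f^a)\le\tfrac\xi2\quad\text{for all }y'\text{ within }2\delta\text{ of both }y^a\text{ and }y^b.\tag{7.2}$$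
Again the quantity in (7.2) is continuous in $(z^a,z^b,y')$ on a compact set and vanishes when $z^a=z^b$.

**Step 2: the base point.** We find a fixed point of $g_{\mathsf w}$. Since $2\delta\le\xi\le r$, for $y\in\bar B(y^j,2\delta)$ we have $d_M(g_{W^j}y,y^{j+1})\le\frac14d_M(y,y^j)$. So an orbit starting in $\bar B(y^a,2\delta)$ stays within $2\delta$ of $y^j$ at each block time $j$, and each $g_{W^j}$ is $\frac14$-Lipschitz there. Hence $g_{\mathsf w}$ is a contraction on $\bar B(y^a,2\delta)$ and maps it into $\bar B(y^b,\delta/2)\subset\bar B(y^a,2\delta)$. Let $\hat y^a$ be its fixed point and $\hat y^{j+1}=g_{W^j}(\hat y^j)$. Then $d_M(\hat y^j,y^j)\le2\delta$ for $a\le j\le b$, and $\hat y^b=\hat y^a$.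

**Step 3: the flag.** We find a flag over $\hat y^a$ fixed by $Dg_{\mathsf w}(\hat y^a)$. Put $\tilde{\mathfrak f}^j=\tau_{y^j\hat y^j}\mathfrak f^j$ and let $\Phi_j$ be the flag action of $Dg_{W^j}(\hat y^j)$. By (7.1) with $y=y^j$, $y'=\hat y^j$,
$$\partial(\Phi_j\tilde{\mathfrak f}^j,\tilde{\mathfrak f}^{j+1})\le\tfrac\xi4 .$$
If $\partial(\mathfrak f',\tilde{\mathfrak f}^j)\le\xi\ (\le r)$, the $r$-contracting property over $\hat y^j\in\bar B(y^j,r)$ gives
$$\partial(\Phi_j\mathfrak f',\tilde{\mathfrak f}^{j+1})\le\tfrac\xi4+\tfrac\xi4=\tfrac\xi2 .$$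
So the errors do not accumulate, and $\Phi=\Phi_{b-1}\cdots\Phi_a$ maps the closed $\xi$-ball about $\tilde{\mathfrak f}^a$ into the $\frac\xi2$-ball about $\tilde{\mathfrak f}^b$, contracting. Both balls lie in the same fiber, as $\hat y^a=\hat y^b$. This point is within $2\delta$ of both $y^a$ and $y^b$, so (7.2) gives $\partial(\tilde{\mathfrak f}^a,\tilde{\mathfrak f}^b)\le\frac\xi2$, and $\Phi$ maps the closed $\xi$-ball about $\tilde{\mathfrak f}^a$ into itself. Let $\hat{\mathfrak f}$ be its fixed point there.

**Step 4: shadowing.** Put $\hat z=(\hat y^a,\hat{\mathfrak f})$; it is fixed by $\mathcal Fg_{\mathsf w}$. Its images $\hat z^j$ at block times satisfy $D(z^j,\hat z^j)\le\max(2\delta,\xi)=\xi$, hence $d_{\mathcal F}(z^j,\hat z^j)\le\zeta'$. A prefix of $\mathsf w$ that ends inside a block is a product of full blocks followed by a word of length at most $N$, so the choice of $\zeta'$ gives the bound $\zeta$. $\square$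

## 8. Periodic orbits that shadow one another have an ergodic limit

The next lemma follows Gorodetski–Ilyashenko–Kleptsyn–Nalsky.

**Lemma 5.** Let $T^{\pi_n}P_n=P_n$ with $\pi_n\uparrow\infty$, and $\nu_n=\frac1{\pi_n}\sum_{j<\pi_n}\delta_{T^jP_n}$. Suppose there are $\Gamma_n\subset\mathbb Z/\pi_{n+1}$ and $\Theta_n:\Gamma_n\to\mathbb Z/\pi_n$, with all fibers of equal cardinality, such that $\#\Gamma_n\ge(1-\eta_n)\pi_{n+1}$ and
$$d_X(T^{j+i}P_{n+1},T^{\Theta_n(j)+i}P_n)\le\gamma_n\qquad(j\in\Gamma_n,\ 0\le i<\pi_n),$$
with $\sum\gamma_n<\infty$ and $\sum\eta_n<\infty$. Then $\nu_n$ converges weak-star to an ergodic measure $\nu$. If moreover the orbit of $P_n$ is $\epsilon_n$-dense with $\epsilon_n\to0$, then $\operatorname{supp}\nu=X$.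

*Proof.* Put $\bar\eta_n=\sum_{l\ge n}\eta_l$ and $\bar\gamma_n=\sum_{l\ge n}\gamma_l$. Discard finitely many $n$ so that $\bar\eta_n<1$.

**Step 1: composing the shadowings.** We compare $P_k$ with $P_n$ for all $k>n$. Let $\Theta_{n,k}=\Theta_n\circ\dots\circ\Theta_{k-1}$ on its natural domain $\Gamma_{n,k}\subset\mathbb Z/\pi_k$; thus $\Gamma_{n,n+1}=\Gamma_n$, and $\Gamma_{n,k}=\Theta_{k-1}^{-1}(\Gamma_{n,k-1})$ for $k>n+1$. All fibers of $\Theta_{k-1}$ have $\#\Gamma_{k-1}/\pi_{k-1}$ elements. By induction $\Theta_{n,k}$ has fibers of equal cardinality, and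
$$\#\Gamma_{n,k}=\frac{\#\Gamma_{k-1}}{\pi_{k-1}}\,\#\Gamma_{n,k-1}\ge\prod_{l=n}^{k-1}(1-\eta_l)\,\pi_k\ge(1-\bar\eta_n)\pi_k .$$
Since $\pi_n\le\pi_l$ for $l\ge n$, the triangle inequality gives
$$d_X(T^{j+i}P_k,T^{\Theta_{n,k}(j)+i}P_n)\le\bar\gamma_n\qquad(j\in\Gamma_{n,k},\ 0\le i<\pi_n).\tag{8.1}$$

**Step 2: convergence and ergodicity.** Let $f$ be continuous with modulus of continuity $\omega_f$, and let $A_nf=\frac1{\pi_n}\sum_{i<\pi_n}f\circ T^i$, $I_n=\int f\,d\nu_n$. On the orbit of $P_n$ the function $A_nf$ equals $I_n$. By (8.1), $|A_nf-I_n|\le\omega_f(\bar\gamma_n)$ at $T^jP_k$ for $j\in\Gamma_{n,k}$, so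
$$\nu_k\{|A_nf-I_n|\le\omega_f(\bar\gamma_n)\}\ge1-\bar\eta_n .$$
This set is closed, so each weak-star limit point $\nu$ of $(\nu_k)$ satisfies the same inequality; $\nu$ is $T$-invariant. Therefore $\|A_nf-I_n\|_{L^1(\nu)}\le\omega_f(\bar\gamma_n)+2\bar\eta_n\|f\|_\infty$, and by invariance
$$\Big|\int f\,d\nu-I_n\Big|\le\omega_f(\bar\gamma_n)+2\bar\eta_n\|f\|_\infty\to0 .$$
So $I_n$ converges to $\int f\,d\nu$ for every limit point $\nu$: the sequence $\nu_n$ converges to $\nu$. It also follows that $A_nf\to\int f\,d\nu$ in $L^1(\nu)$. On the other hand $A_nf$ is a Birkhoff average over a time $\pi_n\to\infty$, so it converges in $L^1(\nu)$ to $\mathbb E_\nu(f|\mathcal I)$, where $\mathcal I$ is the $\sigma$-algebra of invariant sets. So $\mathbb E_\nu(f|\mathcal I)$ is constant for every continuous $f$. Continuous functions are dense in $L^1(\nu)$, so $\nu$ is ergodic.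

**Step 3: support.** For each $a\in\mathbb Z/\pi_n$, by (8.1) with $i=0$ and the equal fibers of $\Theta_{n,k}$, the $\nu_k$-mass of the closed $\bar\gamma_n$-ball about $T^aP_n$ is at least $\#\Gamma_{n,k}/(\pi_n\pi_k)\ge(1-\bar\eta_n)/\pi_n$. The ball is closed, so its $\nu$-mass is at least this. As $\epsilon_n+\bar\gamma_n\to0$, every nonempty open set contains such a ball for some $n$ and $a$. $\square$

## 9. Parameters, and the first periodic orbit

Let $v\in\overline{\mathcal C}$ be steerable with constants $h,H$. For $w\in\mathbb R^d$ write $\operatorname{gap}(w)=\min\{-w_1,\ w_i-w_{i+1}\ (1\le i<d)\}$. A positive gap is what makes base and flag attracting. The vector $v$ may have gap $0$ (it does for $v=0$), so we approach it along vectors of positive gap.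

**Parameters.** Put $\mathbf e=(1,2,\dots,d)$ and choose $\rho>0$ with $\rho d\le h$. Then choose $\alpha\in(0,\frac14]$ small and $\theta\in(0,1)$ close to $1$ with
$$\frac{3(\alpha+d(1-\theta))\log\Lambda}h\le\frac1{16}.\tag{9.1}$$
This is the analogue of (4.1). Put
$$v_n=v-\rho\theta^n\mathbf e,\quad\beta_n=\rho\theta^n(\alpha+d(1-\theta)),\quad\chi_n=\tfrac12\rho\theta^n,\quad C_2=C_0+|v|+h .$$
Then $|v_n-v|=d\rho\theta^n\le h$, $\operatorname{gap}(v_n)\ge\rho\theta^n$, and $|\varphi-v_n|\le C_2$.

We construct inductively $p_n=(x_n,\mathfrak f_n)\in\mathcal FM$ and words $w_n$, $|w_n|=\pi_n$, with $\mathcal Fg_{w_n}(p_n)=p_n$ and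
$$|u_n-v_n|\le\alpha\rho\theta^n,\qquad\text{where }u_n=\tfrac1{\pi_n}S(w_n;p_n).\tag{9.2}$$
Condition (9.2) has two consequences:
$$\operatorname{gap}(u_n)\ge(1-2\alpha)\rho\theta^n\ge\chi_n>0,\qquad|u_n-v_{n+1}|\le\alpha\rho\theta^n+d\rho(\theta^n-\theta^{n+1})=\beta_n.\tag{9.3}$$

**Step 0a: contracting blocks for the case $n=0$.** The aim is a length $n_1$ for which steering toward $v_0$ gives a contracting block from every $z$. For each $z=(y,\mathfrak f)$ let $W(z)$ be the prefix of length $n_1$ of a steering word for $z$, $E^0=0$, $v'=v_0$. By (3.1) its prefixes of length $n$ satisfy $|S-nv_0|\le H$ for all $0\le n\le n_1$. Let $N=N_{n_1}\cdots N_1$ be the upper triangular matrix of $Dg_{W(z)}(y)$, with $N_t$ the one-step matrices in adapted orthonormal bases. A sum of $\varphi_i$ over an interval $I$ of times is a difference of two such $S_i$, so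
$$\prod_{t\in I}|(N_t)_{ii}|^{\pm1}\le\exp(\pm|I|v_{0,i}+2H).$$
The entries of $N_t$ and $N_t^{-1}$ have modulus at most $\Lambda$. In Lemma 1 for the $(j,k)$ entry of $N$ the occurring indices satisfy $i\ge j$, so $v_{0,i}\le v_{0,j}<0$, and the intervals have total length at least $n_1-d$. For the $(l,i)$ entry of $N^{-1}=N_1^{-1}\cdots N_{n_1}^{-1}$ the occurring indices satisfy $i'\le i$, so $0<-v_{0,i'}\le-v_{0,i}$, and the total length is at most $n_1$. So with $C$ independent of $n_1$ and $z$,
$$|N_{jk}|\le C(n_1+1)^de^{n_1v_{0,j}}\ (j\le k),\qquad|(N^{-1})_{li}|\le C(n_1+1)^de^{-n_1v_{0,i}}\ (l\le i).$$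
Since $v_{0,1}\le-\rho$, this gives $\|Dg_{W(z)}(y)\|\le C'(n_1+1)^de^{-n_1\rho}$. In (6.1), for strictly lower triangular $X$, the entry $(j,i)$, $j>i$, of $NXN^{-1}$ is $\sum_{k\ge j,\,l\le i}N_{jk}X_{kl}(N^{-1})_{li}$. As $v_{0,j}-v_{0,i}\le-\rho$ for $j>i$, the derivative of the flag action at $\mathfrak f$ has norm at most $C'(n_1+1)^{2d}e^{-n_1\rho}$, after enlarging $C'$. Fix $n_1$ such that both bounds are $\le\frac18$ and $H/n_1\le\alpha\rho/2$.

**Step 0b: from points to balls.** We upgrade these bounds to the $r$-contracting property. There are finitely many words of length $n_1$, and for each such $W$ the numbers $\|Dg_W(y)\|$ and the norm of the fiber derivative at $(y,\mathfrak f)$ depend continuously on $y$ and on $(y,\mathfrak f)$. By uniform continuity there is $r\in(0,\iota/4)$ such that for all $z=(y,\mathfrak f)$ and $W=W(z)$ the first norm is $\le\frac14$ at all $y'$ with $d_M(y,y')\le2r$, and the second is $\le\frac14$ at all flags over $y'\in\bar B(y,r)$ within $2r$ of $\tau_{yy'}\mathfrak f$. A point on a minimal geodesic between two points of a closed $r$-ball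 is within $r$ of one of the endpoints, so the geodesic stays in the concentric $2r$-ball. Integrating the derivative along such geodesics, in $M$ and in $\mathcal F_{y'}M$, shows that every $(z,W(z))$ is $r$-contracting.

**Step 0c: closing.** Take any $z^0$, put $z^{j+1}=\mathcal Fg_{W(z^j)}z^j$, and apply Lemma 4 with $N=n_1$ and $\zeta$ so small that $d_{\mathcal F}(z,z')\le\zeta$ implies $|\varphi(s,z)-\varphi(s,z')|\le\alpha\rho/2$ for all $s$. Put $p_0=\hat z$ and $w_0=\mathsf w$. Each block contributes an error at most $H$ along the orbit of $z^a$, so $|S(\mathsf w;z^a)-|\mathsf w|v_0|\le|\mathsf w|H/n_1$. Hence $|u_0-v_0|\le H/n_1+\alpha\rho/2\le\alpha\rho$, which is (9.2) for $n=0$.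

## 10. From one periodic orbit to the next

Let $p=p_n=(x,\mathfrak f)$, $w=w_n$, $\pi=\pi_n$, $u=u_n$ be given with (9.2). Write $\beta=\beta_n$, $\chi=\chi_n$, $v'=v_{n+1}$, $\varepsilon=2^{-n}$ and $\lambda=e^{-\pi\chi/2}$.

**Step 1: an attracting box around $p$.** We want a small box that $\mathcal Fg_w$ maps into itself, contracting in the base and in each fiber.

The map $A=Dg_w(x)$ fixes $\mathfrak f$, so it is upper triangular in an orthonormal basis adapted to $\mathfrak f$, with diagonal entries $a_i$, $|a_i|=e^{\pi u_i}$. By (9.3) its spectral radius is at most $e^{-\pi\chi}<\lambda$. The derivative at $\mathfrak f$ of its action on $\mathcal F_xM$ is $X\mapsto AXA^{-1}$ on $\mathfrak{gl}/\mathfrak b$. The $|a_i|$ are distinct, so $A=P\,\mathrm{diag}(a_i)P^{-1}$ with $P$ upper triangular. Conjugation by $P$ preserves $\mathfrak b$, so the derivative is conjugate to $X\mapsto\mathrm{diag}(a_i)X\mathrm{diag}(a_i)^{-1}$ on $\mathfrak{gl}/\mathfrak b$, and its eigenvalues are $a_j/a_i$, $j>i$. Their moduli are $e^{\pi(u_j-u_i)}\le e^{-\pi\chi}<\lambda$. Let $\psi=\exp_x^{-1}$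 be the chart of $M$ at $x$, and $\kappa$ a chart of $\mathcal F_xM$ at $\mathfrak f$ with $\kappa(\mathfrak f)=0$. Since both spectral radii are $<\lambda$, there are norms $|\cdot|_*$ on the two model spaces in which $A$ and the derivative of its flag action at $\mathfrak f$ have operator norm $<\lambda$. Put
$$\bar B_{r_1}=\{|\psi|_*\le r_1\},\quad\bar D_{r_2}=\{|\kappa|_*\le r_2\},\quad Q_{r_1,r_2}=\{(y,\tau_{xy}\mathfrak f'):y\in\bar B_{r_1},\ \mathfrak f'\in\bar D_{r_2}\}.$$
In the coordinates $(y,\mathfrak f')\leftrightarrow(y,\tau_{xy}\mathfrak f')$ the map $\mathcal Fg_w$ is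
$$(y,\mathfrak f')\mapsto(g_w(y),A_y\mathfrak f'),\qquad A_y=\mathsf P_{x,g_w(y)}^{-1}\,Dg_w(y)\,\mathsf P_{xy}\in GL(T_xM),$$
where $A_y$ is continuous in $y$ and $A_x=A$.

We choose $r_2$ first. The map $(B,\mathfrak f')\mapsto B\mathfrak f'$ is smooth, and $A\mathfrak f=\mathfrak f$. So for all small $r_2$ there is a neighborhood $\mathcal U$ of $A$ in $GL(T_xM)$, depending on $r_2$, such that every $B\in\mathcal U$ maps $\bar D_{r_2}$ into the chart domain, with derivative of norm $\le\lambda$ on $\bar D_{r_2}$, and $|\kappa(B\mathfrak f)|_*\le(1-\lambda)r_2$. As $\bar D_{r_2}$ is convex in the chart, $B$ is $\lambda$-Lipschitz on it, and $|\kappa(B\mathfrak f')|_*\le(1-\lambda)r_2+\lambda r_2=r_2$, so $B\bar D_{r_2}\subset\bar D_{r_2}$. We choose $r_1$ after $r_2$: so small that $A_y\in\mathcal U$ for $y\in\bar B_{r_1}$ and that $g_w$, which is $C^1$ with $g_w(x)=x$ and derivative $A$ at $x$, is $\lambda$-Lipschitz in $|\cdot|_*$ on $\bar B_{r_1}$, hence maps it into itself. So there are arbitrarily small boxes $Q=Q_{r_1,r_2}$ with the following property.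

(a) $\mathcal Fg_w(Q)\subset Q$; $g_w$ is $\lambda$-Lipschitz on $\bar B_{r_1}$; and for each $y\in\bar B_{r_1}$ the fiber map $A_y$ preserves $\bar D_{r_2}$ and is $\lambda$-Lipschitz on it, all in $|\cdot|_*$.

Only continuity of $y\mapsto A_y$ was needed. By continuity we take $Q$ also so small that for all $q\in Q$

(b) $d_{\mathcal F}(\mathcal Fg_Vq,\mathcal Fg_Vp)\le\varepsilon$ for every prefix $V$ of $w$, and

(c) $|S(w;q)-\pi u|\le\pi\beta$.

If $Q$ is small, minimal geodesics between points of $\bar B_{r_1}$ (respectively $\bar D_{r_2}$) stay in a compact part of the chart domain, and these sets are convex in their charts. Measuring geodesics in the chart, and chart segments in the Riemannian metric, we get $K\ge1$ such that on $\bar B_{r_1}$ (respectively $\bar D_{r_2}$) the distances $|\psi(\cdot)-\psi(\cdot)|_*$ and $d_M$ (respectively $|\kappa(\cdot)-\kappa(\cdot)|_*$ and $\partial$) are comparable up to the factor $K$. Since $\tau_{xy}$ is a $\partial$-isometry, the same $K$ serves for flags over any $y\in\bar B_{r_1}$. Put $Q'=Q_{r_1/2,r_2/2}$. As $Q$ is a neighborhood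 of the compact set $Q'$, there is $r\in(0,\iota/4)$ such that $z\in Q'$ and $D(z,z')\le r$ imply $z'\in Q$.

**Step 2: return words and density words.** These are the two uses of (1).

*Return.* By (1) the open sets $(\mathcal Fg_V)^{-1}(\operatorname{int}Q')$, over all words $V$, cover $\mathcal FM$. A finite subcover gives $R$ such that from every $z\in\mathcal FM$ some word of length $\le R$ maps $z$ into $\operatorname{int}Q'$. The same argument works for any nonempty open set in place of $\operatorname{int}Q'$.

*Density.* Fix $k\ge1$ with $2^{-k}\le\varepsilon$ and a finite cover of $\mathcal FM$ by nonempty open sets $V_1,\dots,V_J$ of diameter $<\varepsilon$. There is $B$ such that for every $z$ there is a word $b$, $|b|\le B$, with the following property: for every $\mathsf a\in\{0,\dots,\ell-1\}^{2k+1}$ and every $i$ there is $t\in[k,|b|-k-1]$ with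
$$b_{t-k}\cdots b_{t+k}=\mathsf a\quad\text{and}\quad\mathcal Fg_{b_0\cdots b_{t-1}}(z)\in V_i .$$
Indeed, from the current point use a word of uniformly bounded length to enter the nonempty open set $(\mathcal Fg_{\mathsf a_0\cdots\mathsf a_{k-1}})^{-1}(V_i)$, then apply $\mathsf a$; after its first $k$ letters the point is in $V_i$. Do this successively for the finitely many pairs $(\mathsf a,i)$.

**Step 3: blocks.** We define the adaptive block $W(z)$ and record its length and its error. Fix an integer $q_0$ with $q_0\pi\ge k+\pi$. The numbers $K,r,R,k,B,q_0$ do not depend on the integer $m$ that comes now. Since $\beta>0$, we can choose $m\ge2$, $m>2q_0$, so large that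
$$L:=B+\Big\lceil\frac{2\beta m\pi+C_2B}h\Big\rceil+R\le\frac{3\beta m\pi}h,\qquad K^2e^{-3m\pi\chi/8}\le\frac14,$$
$$\frac{H+C_2R}{m\pi}\le\frac{\alpha\rho\theta^{n+1}}2,\qquad\frac{2q_0}m\le\frac\beta h .$$
For $z\in Q'$ define $W(z)=w^m\,b\,c\,\mathsf r$ as follows.

By (a), the point is in $Q$ at the start of each of the $m$ copies of $w$ and after the last one. Let $b$ be a density word from the point reached after $w^m$, $|b|\le B$. By (c) and $|u-v'|\le\beta$ from (9.3), each copy of $w$ contributes to the error relative to $v'$ at most $2\beta\pi$; so the error $E^0:=S(w^mb;z)-|w^mb|v'$ satisfies $|E^0|\le2\beta m\pi+C_2B$.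

Let $c$ be the prefix of length $\lceil(2\beta m\pi+C_2B)/h\rceil\ge|E^0|/h$ of a steering word for the current point, $E^0$ and $v'$. This is allowed because $|v'-v|\le h$. By (3.1) the error is then at most $H$.

Let $\mathsf r$, $|\mathsf r|\le R$, be a return word into $Q'$. It changes the error by at most $C_2R$. Hence
$$\mathcal Fg_{W(z)}z\in Q',\qquad m\pi\le|W(z)|\le m\pi+L,\qquad\big|S(W(z);z)-|W(z)|v'\big|\le H+C_2R.\tag{10.1}$$

**Step 4: every $(z,W(z))$ with $z\in Q'$ is $r$-contracting.** This is the hypothesis of Lemma 4. Let $z=(y,\mathfrak g)\in Q'$. All $z'$ with $D(z,z')\le r$ lie in $Q$; applied to $z'=(y',\tau_{yy'}\mathfrak g)$ this gives $\bar B(y,r)\subset\bar B_{r_1}$. On $\bar B_{r_1}$ the map $g_w^m$ has Lipschitz constant $\le K^2\lambda^m$ in $d_M$, by (a). The rest of $W(z)$ has length $\le L$, hence Lipschitz constant $\le\Lambda^L$. Now let $y'\in\bar B(y,r)$. The closed $\partial$-ball of radius $r$ about $\tau_{yy'}\mathfrak g$ consists of flags $\mathfrak g'$ with $D(z,(y',\mathfrak g'))\le r$, so it is contained in $\tau_{xy'}\bar D_{r_2}$.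 The orbit of $y'$ under $g_w$ stays in $\bar B_{r_1}$, so by (a) the fiber maps along it, read in $\mathcal F_xM$, preserve $\bar D_{r_2}$ and are $\lambda$-Lipschitz. So the fiber map of $g_w^m$ over $y'$ is $K^2\lambda^m$-Lipschitz for $\partial$ on that ball, and the rest of the block contributes at most $\Lambda^L$. Only flags over the same base point were compared. By (9.1),
$$L\log\Lambda\le\frac{3\beta m\pi}h\log\Lambda=\frac{3(\alpha+d(1-\theta))\log\Lambda}h\,\rho\theta^n\,m\pi\le\frac{\rho\theta^n}{16}m\pi=\frac{\chi m\pi}8 .$$
So both total constants are at most $K^2e^{-m\pi\chi/2+m\pi\chi/8}=K^2e^{-3m\pi\chi/8}\le\frac14$.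

**Step 5: closing.** We obtain $p_{n+1}$ and verify (9.2). Let $z^0=p\in Q'$ and $z^{j+1}=\mathcal Fg_{W(z^j)}z^j$, which is in $Q'$ by (10.1). Apply Lemma 4 with $N=m\pi+L$ and with $\zeta\le\varepsilon$ so small that $d_{\mathcal F}(z,z')\le\zeta$ implies $|\varphi(s,z)-\varphi(s,z')|\le\alpha\rho\theta^{n+1}/2$ for all $s$, and that $z\in Q'$, $d_{\mathcal F}(z,z')\le\zeta$ imply $z'\in Q$. We get $p_{n+1}=\hat z$ and $w_{n+1}=\mathsf w=W^a\cdots W^{a'-1}$, where $W^j=W(z^j)$ and $a<a'$. Each block has length at least $m\pi$, so by (10.1)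
$$\big|S(\mathsf w;z^a)-|\mathsf w|v'\big|\le|\mathsf w|\,\frac{H+C_2R}{m\pi}.$$
Passing from $z^a$ to $\hat z$ changes the average of $\varphi$ by at most $\alpha\rho\theta^{n+1}/2$. Hence $|u_{n+1}-v_{n+1}|\le\frac{H+C_2R}{m\pi}+\frac{\alpha\rho\theta^{n+1}}2\le\alpha\rho\theta^{n+1}$, which is (9.2) for $n+1$. Also $\pi_{n+1}\ge m\pi_n\ge2\pi_n$.

**Step 6: the new orbit shadows the old one.** We verify the hypotheses of Lemma 5. Let $P_n=(w_n^\infty,p_n)\in X$, where $w_n^\infty$ is the bi-infinite periodic sequence with $w_n$ at positions $0,\dots,\pi_n-1$. Then $T^{\pi_n}P_n=P_n$. In the orbit of $P_{n+1}$, at the starting time $t_j$ of the block $W^j$ the $\mathcal FM$-coordinate is within $\zeta$ of $z^j\in Q'$, hence in $Q$. By (a) it is also in $Q$ at the times $t_j+\pi,\dots,t_j+m\pi$. Let $\Gamma_n$ consist of the times $t_j+i$ with $q_0\pi\le i<(m-q_0)\pi$, over all blocks of $\mathsf w$, and put $\Theta_n(t_j+i)=i\bmod\pi$.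

Let $t_j+i\in\Gamma_n$ and $0\le i'<\pi$. As $q_0\pi\ge k+\pi$, all symbols at distance $<k$ from time $t_j+i+i'$ lie in the $w^m$ part of the block, so they agree with the corresponding symbols of $w^\infty$. Write $i+i'=s\pi+i''$ with $0\le i''<\pi$ and $s\le m-1$. The $\mathcal FM$-coordinate at this time is $\mathcal Fg_Vq$ with $q\in Q$ and $V$ the prefix of $w$ of length $i''$, so by (b) it is $\varepsilon$-close to $\mathcal Fg_Vp$, the $\mathcal FM$-coordinate of $T^{i+i'}P_n$. Since $2^{-k}\le\varepsilon$,
$$d_X(T^{t_j+i+i'}P_{n+1},T^{i+i'}P_n)\le\varepsilon=2^{-n}=:\gamma_n .$$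
Each residue mod $\pi$ is hit $m-2q_0$ times in each block, so the fibers of $\Theta_n$ have equal cardinality. The proportion of times not in $\Gamma_n$ is at most
$$\frac{2q_0\pi+L}{m\pi}\le\frac{\beta_n}h+\frac{3\beta_n}h=\frac{4\beta_n}h=:\eta_n .$$
Since $\beta_n$ is proportional to $\theta^n$, $\sum\eta_n<\infty$.

**Step 7: the new orbit is nearly dense.** Let $(\omega,z)\in X$, $\mathsf a=\omega_{-k}\cdots\omega_k$, $z\in V_i$. In the density word of the first block of $\mathsf w$ there is a time at which the surrounding $2k+1$ symbols are $\mathsf a$ and the orbit of $z^a$ is in $V_i$, hence $\varepsilon$-close to $z$. The orbit of $\hat z$ is $\zeta$-close to that of $z^a$, and $\zeta\le\varepsilon$; so at this time it is $2\varepsilon$-close to $z$. So the orbit of $P_{n+1}$ is $2\cdot2^{-n}$-dense in $X$.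

## 11. Passing to the limit

By Steps 5–7 and Lemma 5, the measures $\nu_n$ on the orbits of the $P_n$ converge weak-star to an ergodic measure $\nu$ with $\operatorname{supp}\nu=X$. As $\varphi$ is continuous, (9.2) gives
$$\int\varphi\,d\nu=\lim_n\int\varphi\,d\nu_n=\lim_nu_n=\lim_nv_n=v .$$
By Lemma 2 the fibered exponents of the projection of $\nu$ are $v_1,\dots,v_d$. This proves Theorem 2, and with Lemma 3 also Theorem 1. $\blacksquare$

## 12. Which vectors are steerable, and vectors outside the chamber

The proof of Theorem 1 is complete. This section shows how far (2) can be weakened and what remains true without the condition $v\in\overline{\mathcal C}$. Let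
$$\mathcal V_k=\Big\{v:\ v\in\operatorname{int}\operatorname{conv}\{\tfrac1kS(W;z):|W|=k\}\ \ \forall z\in\mathcal FM\Big\},\qquad\mathcal V=\bigcup_{k\ge1}\mathcal V_k .$$
For example, (2) implies $0\in\mathcal V_1$: for every $z$ the values $\varphi(s,z)$ meet every open orthant, so for each unit vector $E$ one of them has negative scalar product with $E$.

**Proposition 6.** (i) $v$ is steerable if and only if $v\in\mathcal V$. (ii) $\mathcal V$ is convex. If $\mathcal V\ne\emptyset$ and from every $z\in\mathcal FM$ there is an infinite word along which the averages of $\varphi$ converge to $v$, then $v\in\overline{\mathcal V}$.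

So Theorem 2 holds for all $v\in\mathcal V\cap\overline{\mathcal C}$. In particular, for the zero-exponent statement, (2) may be weakened to: *for some $k$ and every $z$, $0$ is interior to the convex hull of $\{S(W;z):|W|=k\}$.*

*Proof.* Let $\langle\cdot,\cdot\rangle$ and $\|\cdot\|$ be Euclidean.

**Step 1: $\mathcal V\subset\{\text{steerable}\}$.** Let $v\in\mathcal V_k$. The function $(z,E)\mapsto\max_{|W|=k}\langle-E,S(W;z)-kv\rangle$ is continuous and positive on $\mathcal FM\times\{\|E\|=1\}$; let $c>0$ be its minimum. For $v'$ close to $v$ the same quantity with $v'$ is $\ge c/2$. Let $C\ge\|S(W;z)-kv'\|$ for all $z$, all $|W|=k$ and all such $v'$; then $C\ge c/2$. At each step choose the optimal $W$ of length $k$ for the current point and the direction of the current error $E$ (any $W$ if $E=0$). The increment $\Delta$ satisfies $\langle E,\Delta\rangle\le-\frac c2\|E\|$, so $\|E+\Delta\|^2\le\|E\|^2-c\|E\|+C^2$. If $\|E\|\ge2C^2/c$, then $\|E+\Delta\|^2\le\|E\|^2-\frac c2\|E\|\le(\|E\|-\frac c4)^2$, and $\|E\|\ge2C^2/c\ge C\ge\frac c4$, so $\|E+\Delta\|\le\|E\|-\frac c4$.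 Otherwise $\|E+\Delta\|\le H_1:=2C^2/c+C$. By induction $\|E^{jk}\|\le\max(H_1,\|E^0\|-jc/4)$. Between multiples of $k$ the error changes by a bounded amount. So $\|E^n\|$ is bounded by a constant once $n\ge4k\|E^0\|/c$. Since $\|E^0\|\le\sqrt d\,|E^0|$, (3.1) holds with some $h\le c/(4k\sqrt d)$, taken so small that $|v'-v|\le h$ puts $v'$ in the range above.

**Step 2: $\{\text{steerable}\}\subset\mathcal V$.** Let $v$ be steerable and $\|E\|=1$. Take $v'=v-hE$, so $|v'-v|\le h$, and $E^0=0$. By (3.1), from every $z$ and for every $k$ there is $|W|=k$ with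
$$\langle E,\tfrac1kS(W;z)\rangle\le\langle E,v'\rangle+\tfrac{\sqrt dH}k=\langle E,v\rangle-h+\tfrac{\sqrt dH}k .$$
Fix $k>\sqrt dH/h$. The right side is $<\langle E,v\rangle$ for all $E$ and $z$. If $v$ were not interior to the convex hull for some $z$, a separating hyperplane would give a unit $E$ with $\langle E,\frac1kS(W;z)\rangle\ge\langle E,v\rangle$ for all $|W|=k$. Hence $v\in\mathcal V_k$.

**Step 3: convexity.** Let $M_k(E)=\max_z\min_{|W|=k}\langle E,S(W;z)\rangle$. It is continuous in $E$, and subadditive in $k$: follow an optimal word of length $k$ by one of length $k'$ from the point reached. Let $\mathsf M(E)=\inf_kM_k(E)/k$. As in Step 2, $v\in\mathcal V_k$ iff $M_k(E)/k<\langle E,v\rangle$ for all unit $E$. We claim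
$$\mathcal V=\{v:\mathsf M(E)<\langle E,v\rangle\text{ for all }\|E\|=1\}.\tag{12.1}$$
The inclusion "$\subset$" is clear. For "$\supset$", each unit $E$ has some $k$ with $M_k(E)/k<\langle E,v\rangle$, an open condition in $E$; so finitely many $k_1,\dots,k_p$ suffice for all unit $E$. For a common multiple $k$ of them, $M_k/k\le M_{k_i}/k_i$ by subadditivity, so $v\in\mathcal V_k$. By (12.1), $\mathcal V$ is convex.

**Step 4: the closure statement.** Let $v$ be as in (ii), and fix a unit $E$ and $\epsilon>0$. Every $z$ has a word $W$ with $\langle E,S(W;z)\rangle<|W|(\langle E,v\rangle+\epsilon)$. This is an open condition in $z$, so words of bounded length suffice for all $z$. Concatenate them from the successive points until the length is at least $k$, and cut at length $k$. The cut removes a bounded number of letters, so $M_k(E)\le k(\langle E,v\rangle+\epsilon)+\text{const}$, and $\mathsf M(E)\le\langle E,v\rangle+\epsilon$. Hence $\mathsf M(E)\le\langle E,v\rangle$ for all unit $E$. For $v_0\in\mathcal V$ and $t\in(0,1]$, (12.1) gives $(1-t)v+tv_0\in\mathcal V$. Let $t\to0$.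 $\square$

**Theorem 3.** Let $G\subset\mathrm{Diff}^1(M)$ be finite and satisfy (1). For every $v\in\mathcal V$ (under (2): for every $v$ with $|v|<c_0$) there is an ergodic $T$-invariant $\nu$ with $\operatorname{supp}\nu=X$ and $\int\varphi\,d\nu=v$. The fibered exponents of its projection are the $v_i$ in decreasing order.

Approximation by periodic orbits is claimed only for $v\in\overline{\mathcal C}$, in Theorem 2. Here there is no contraction and nothing is closed up.

*Proof.* By Proposition 6 (or Lemma 3) $v$ is steerable; let $h,H$ be its constants and $C_2=C_0+|v|+h$.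

**Step 1: nested words.** For $n\ge0$ we define, for *every* $z\in\mathcal FM$, a level-$n$ word $W_n(z)$ with
$$l_n\le|W_n(z)|\le N_n,\qquad\big|S(W_n(z);z)-|W_n(z)|v\big|\le H .$$
At level $0$ take a prefix of length $l_0\ge1$ of a steering word with $E^0=0$, $v'=v$. For level $n+1$ concatenate, from the successive current points, $m=m_{n+1}\ge2$ level-$n$ words. Then append a density word as in Step 2 of Section 10 with $\varepsilon=2^{-n-1}$, of length $\le B_{n+1}$; the error is now at most $mH+C_2B_{n+1}$. Then append the prefix of length $\lceil(mH+C_2B_{n+1})/h\rceil$ of a steering word, after which the error is at most $H$. Put $l_{n+1}=ml_n$. The proportion of $W_{n+1}(z)$ not covered by its level-$n$ words is at most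
$$\frac{B_{n+1}+1+(mH+C_2B_{n+1})/h}{ml_n},$$
which tends to $H/(hl_n)$ as $m\to\infty$ with $B_{n+1},l_n$ fixed. So for $m_{n+1}$ large it is at most $\eta_n:=\frac{2H}{hl_n}$. As $l_n\ge2^nl_0$, $\sum\eta_n<\infty$. By induction on $k>n$, inside $W_k(z)$ the positions not in a level-$n$ word have proportion at most $\bar\eta_n:=\sum_{l\ge n}\eta_l\to0$: at most a proportion $\eta_{k-1}$ is outside the level-$(k-1)$ words, and the induction hypothesis applies inside each of these.

**Step 2: a limit measure and its good windows.** Fix $z$, let $\omega^{(k)}$ be a sequence with $W_k(z)$ starting at position $0$, and let $\nu'$ be a weak-star limit of $\frac1{|W_k(z)|}\sum_{j<|W_k(z)|}\delta_{T^j(\omega^{(k)},z)}$. It is $T$-invariant. Fix $n$ and a window length $L$. Each uncovered position lies in at most $L$ windows $[j,j+L)$, so for $k$ large the average over $j\in[0,|W_k(z)|-L]$ of the level-$n$-uncovered proportion of $[j,j+L)$ is at most $2\bar\eta_n$. By Markov's inequality, for a proportion $\ge1-2\sqrt{\bar\eta_n}$ of these $j$ the uncovered proportion is at most $\sqrt{\bar\eta_n}$;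 call such $j$ good. In a good window at most two level-$n$ words are cut, so complete level-$n$ words cover all but $\sqrt{\bar\eta_n}L+2N_n$ positions. Write $A_Lf=\frac1L\sum_{i<L}f\circ T^i$.

**Step 3: averages of $\varphi$.** At $T^j(\omega^{(k)},z)$ with $j$ good, there are at most $L/l_n$ complete words, each with error at most $H$, so
$$|A_L\varphi-v|\le C_2\Big(\sqrt{\bar\eta_n}+\frac{2N_n}L\Big)+\frac H{l_n}.$$
Take $L=L_n\ge nN_n$ with $L_n\to\infty$; then for $n\ge1$ the right side is at most some $\kappa_n\to0$. The set $\{|A_{L_n}\varphi-v|\le\kappa_n\}$ is closed, so its $\nu'$-measure is at least $1-2\sqrt{\bar\eta_n}\to1$. As $A_{L_n}\varphi\to\mathbb E_{\nu'}(\varphi|\mathcal I)$ in $L^1(\nu')$, this conditional expectation equals $v$ almost everywhere.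

**Step 4: support.** Let $U\subset X$ be nonempty and open, and let $f:X\to[0,1]$ be continuous, supported in $U$, equal to $1$ on a ball of radius $\epsilon>0$. If $n\ge1$ and $2\cdot2^{-n}<\epsilon$, each complete level-$n$ word contributes at least $1$ to the sum of $f$, because of its density word. If also $\sqrt{\bar\eta_n}\le\frac12$, then for $L\ge8N_n$ and good $j$
$$A_Lf\ge\frac{L/2-2N_n}{N_nL}=\frac1{2N_n}-\frac2L\ge\frac1{4N_n}\quad\text{at }T^j(\omega^{(k)},z).$$
The set $\{A_Lf\ge\frac1{4N_n}\}$ is closed, so it has $\nu'$-measure at least $1-2\sqrt{\bar\eta_n}$ for all $L\ge8N_n$. Since $A_Lf\to\mathbb E_{\nu'}(f|\mathcal I)$ almost everywhere as $L\to\infty$, $\nu'\{\mathbb E_{\nu'}(f|\mathcal I)\ge\frac1{4N_n}\}\ge1-2\sqrt{\bar\eta_n}$. Letting $n\to\infty$, $\mathbb E_{\nu'}(f|\mathcal I)>0$ almost everywhere.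

**Step 5: an ergodic component.** Apply Step 4 to a countable base of open sets $U$. By Steps 3 and 4, almost every ergodic component $\nu$ of $\nu'$ gives positive mass to every $U$ in the base and satisfies $\int\varphi\,d\nu=v$. So it has full support, and Lemma 2 gives the exponents. $\blacksquare$
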